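\title{The Milnor fiber of the Hessian arrangement is $1$-formal}

\begin{abstract}
We prove that the Milnor fiber of the Hessian arrangement, the reflection arrangement of the complex reflection group $G_{25}$, is $1$-formal. The proof rests on a general criterion: a smooth quasi-projective variety is $1$-formal as soon as the weight-one part of its first cohomology is pulled back from a non-compact curve. We apply the criterion to line arrangements that support a net, and we determine when $1$-formality holds if the weight-one part is pulled back from a projective curve.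
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{$1$-formality}

Let $X$ be a connected space with the homotopy type of a CW complex with finite $1$-skeleton. The nilpotent quotients of $\pi_1(X)$, up to torsion, are recorded by the Malcev Lie algebra of $\pi_1(X)$, or dually by the Sullivan $1$-minimal model of $X$; both are recalled below (Sections~\ref{sec:models} and~\ref{sec:descent}). The first two stages of these objects can be read off from $H^1(X;\mathbb{Q})$ and the kernel of the cup product $\Lambda^2H^1\to H^2$. The following property says that all later stages can be read off from the same data.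

\begin{definition}\label{def:formal}
The space $X$ is \emph{$1$-formal} if its $1$-minimal model is isomorphic to the $1$-minimal model of the commutative differential graded algebra $(H^*(X;\mathbb{Q}),d=0)$. Equivalently, the Malcev Lie algebra of $\pi_1(X)$ is isomorphic, as a filtered Lie algebra, to the completion with respect to the degree filtration of a \emph{quadratic} graded Lie algebra: a free graded Lie algebra on finitely many generators of degree $1$, modulo an ideal generated by homogeneous elements of degree $2$.
\end{definition}

Throughout, varieties are complex and connected, a \emph{curve} is a smooth connected algebraic curve, and cohomology has complex coefficients unless other coefficients are shown. For a smooth quasi-projective variety $Y$, Deligne's mixed Hodge structure on $H^1(Y)$ has weights $1$ and $2$. If $X\supset Y$ is a smooth projective compactification whose boundary is a simple normal crossings divisor, then $H^1(X)\to H^1(Y)$ is injective and its image is the weight-one part $W_1H^1(Y)$. Two cases are quickly settled (Corollary~\ref{cor:pure}): $Y$ is $1$-formal if it is projective, and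 also if $W_1H^1(Y)=0$. Outside these cases $1$-formality can fail already for surfaces: the complement of the zero section in a line bundle of nonzero degree on an elliptic curve is not $1$-formal (Example~\ref{ex:heis}).

\subsection*{Milnor fibers of arrangements}

Let $\mathcal{A}$ be a central arrangement of $n$ hyperplanes in $\mathbb{C}^\ell$, and let $Q=\prod_{H\in\mathcal{A}}\alpha_H$, where $\alpha_H$ is a linear form with kernel $H$. The \emph{Milnor fiber} of $\mathcal{A}$ is the smooth affine hypersurface $F=F(\mathcal{A})=Q^{-1}(1)$. The \emph{monodromy} $h\colon F\to F$, $z\mapsto e^{2\pi i/n}z$, generates a free action of the group $\mu_n$ of $n$-th roots of unity, with quotient the projective complement $U=\mathbb{P}^{\ell-1}\setminus\bigcup\mathbb{P}(H)$. Let $\Delta_1(t)$ be the characteristic polynomial of $h^*$ on $H^1(F)$, let $H^1(F)_{\ne1}$ be the sum of the eigenspaces of $h^*$ for eigenvalues different from $1$, and write $W_1(F)=W_1H^1(F)$. It is known that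
\begin{equation}\label{eq:W1}
W_1(F)=H^1(F)_{\ne 1}.
\end{equation}
Hence $F$ is $1$-formal whenever $h^*$ is the identity, and the question of $1$-formality begins where the monodromy is nontrivial. The simplest such case is that of $k\ge3$ lines through the origin of $\mathbb{C}^2$. Here $F$ is an affine curve with $\dim W_1(F)=(k-1)(k-2)$, and it is $1$-formal, like every affine curve (Example~\ref{ex:curve}). For arrangements in $\mathbb{C}^3$ the Milnor fiber is a surface with classes of both weights, and no such shortcut is available.

\subsection*{The Hessian arrangement}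

The Hessian arrangement $\mathcal{A}(G_{25})$ is the reflection arrangement of the exceptional complex reflection group $G_{25}$ acting on $\mathbb{C}^3$. Its $12$ planes are described as follows. Put
\[
f_1=z_1^3+z_2^3+z_3^3,\qquad f_2=z_1z_2z_3,\qquad \omega=e^{2\pi i/3}.
\]
The cubic pencil generated by $f_1$ and $f_2$ has four completely reducible members, $f_2$ and $f_1-3\omega^jf_2$ for $j=0,1,2$. Each is a product of three linear forms, and the twelve forms define the arrangement. The following facts are known. The twelve lines in $\mathbb{P}^2$ meet in $9$ points of multiplicity $4$ and $12$ double points. They support a unique non-trivial $4$-net, whose classes are the four reducible cubics, and no $3$-net (nets are defined in Section~\ref{sec:milnor}). Finally,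
\begin{equation}\label{eq:delta}
\Delta_1(t)=(t-1)^{11}\bigl[(t+1)(t^2+1)\bigr]^2,
\end{equation}
so that $\dim W_1(F)=\dim H^1(F)_{\ne1}=6$. Of these facts our proof uses only the last. The question, posed in \cite{Suciu}, is whether $F(\mathcal{A}(G_{25}))$ is $1$-formal.

The number $6$ equals $(k-1)(k-2)$ for $k=4$, and the pencil maps $F$ to the Milnor fiber $C$ of four lines in $\mathbb{C}^2$. One therefore expects $W_1(F)$ to be pulled back from $C$. Then any obstruction to $1$-formality built from weight-one classes alone comes from $H^2(C)=0$, which suggests a positive answer. This is not yet a proof. The weight-two quotient of $H^1(F)$ has dimension $11$, that of $H^1(C)$ has dimension $3$, and an obstruction may involve classes of both weights. Also, in the non-formal surface above $W_1$ is pulled back from a $1$-formal curve, so any argument must use that $C$ is not compact.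

\begin{theorem}\label{thm:hessian}
The Milnor fiber $F(\mathcal{A}(G_{25}))$ of the Hessian arrangement is $1$-formal.
\end{theorem}

We deduce this from the following criterion.

\begin{theorem}\label{thm:main}
Let $Y$ be a smooth connected quasi-projective complex variety and let $f\colon Y\to C$ be a non-constant morphism to a smooth connected non-compact curve with $W_1H^1(Y)=f^*W_1H^1(C)$. Then $Y$ is $1$-formal.
\end{theorem}

The proof takes place in Morgan's Gysin model $A$ of $Y$, a finite-dimensional algebra graded by degree and weight. Weights show that the only obstacle to $1$-formality is a product of two weight-one classes that is exact but nonzero in $A$. Under our hypothesis every such product is a multiple of the class $\Phi$ of a fiber. Since $C$ is not compact, a whole fiber lies at infinity, and it provides a distinguished element $\gamma$ with $d\gamma=\Phi$. The ideal generated by $\gamma$ and $\Phi$ has no cohomology in degrees at most $2$, by the negativity of the intersection matrix of a fiber, and dividing by it removes the obstacle.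

Section~\ref{sec:examples} carries this out by hand for curves and ruled surfaces, and Section~\ref{sec:proof} in general. Section~\ref{sec:milnor} proves Theorem~\ref{thm:hessian} together with a statement for all arrangements with a net (Corollary~\ref{cor:nets}). Section~\ref{sec:class} shows that the criterion is sharp: it decides $1$-formality whenever $W_1H^1(Y)$ comes from one curve (Theorems~\ref{thm:class} and~\ref{thm:iso}). Section~\ref{sec:descent} passes from $\mathbb{C}$ to $\mathbb{Q}$.

\section{Minimal models and $1$-formal algebras}\label{sec:models}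

Let $\mathbf{k}$ be $\mathbb{Q}$ or $\mathbb{C}$. A \emph{cdga} over $\mathbf{k}$ is a graded algebra $A=\bigoplus_{n\ge0}A^n$ with $ab=(-1)^{|a||b|}ba$ and a linear map $d$ of degree $1$ with $d^2=0$ and $d(ab)=da\cdot b+(-1)^{|a|}a\cdot db$. In particular $a^2=0$ for $a\in A^1$. We always assume $H^0(A)=\mathbf{k}$ and $\dim H^1(A)<\infty$, and we write $Z^1(A)$ for the closed elements of $A^1$. A morphism of cdgas is a \emph{$1$-quasi-isomorphism} if it induces isomorphisms on $H^0$ and $H^1$ and an injection on $H^2$.

Let $M=\Lambda V$ be an exterior algebra on a vector space $V$ placed in degree $1$, with a differential $d$. Put $V_1=\ker(d|_V)$ and $V_{j+1}=d^{-1}(\Lambda^2V_j)$. We call $M$ \emph{$1$-minimal} if $V=\bigcup_jV_j$. A \emph{$1$-minimal model} of $A$ is a $1$-minimal cdga $M$ with a $1$-quasi-isomorphism $M\to A$. By Sullivan and Morgan, every cdga has a $1$-minimal model, and $M$ is unique up to isomorphism. If $A\to A'$ is a $1$-quasi-isomorphism, the composite $M\to A\to A'$ is a $1$-minimal model of $A'$. So cdgas joined by a zigzag of $1$-quasi-isomorphisms have isomorphic $1$-minimal models.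

A cdga $A$ is \emph{$1$-formal} if $A$ and $(H^*(A),0)$ have isomorphic $1$-minimal models. The $1$-minimal model of a space $X$ is that of the cdga $A_{PL}(X)$ of rational polynomial forms, and $X$ is \emph{$1$-formal over $\mathbf{k}$} if $A_{PL}(X)\otimes\mathbf{k}$ is a $1$-formal cdga. For $\mathbf{k}=\mathbb{Q}$ this is Definition~\ref{def:formal}.

The next two lemmas are our tools for proving and for disproving $1$-formality.

\begin{lemma}\label{lem:zigzag}
If $A$ is joined by a zigzag of $1$-quasi-isomorphisms to a cdga $(B,0)$ with zero differential, then $A$ is $1$-formal.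
\end{lemma}

\begin{proof}
Apply $H^*$ to the zigzag and give each cohomology algebra the zero differential. The induced maps are again $1$-quasi-isomorphisms, and they join $(H^*(A),0)$ to $(H^*(B),0)=(B,0)$. So $A$, $(B,0)$ and $(H^*(A),0)$ have isomorphic $1$-minimal models.
\end{proof}

Suppose $\alpha,\beta,\varepsilon\in Z^1(A)$ satisfy $\alpha\beta=db$ and $\beta\varepsilon=db'$. Then $b\varepsilon+\alpha b'$ is closed, and its class in $H^2(A)$ is a value of the \emph{Massey product} $\langle\alpha,\beta,\varepsilon\rangle$. For $\langle\alpha,\alpha,\beta\rangle$ one may take $0$ as a primitive of $\alpha\alpha=0$, and the value is the class of $\alpha b$ with $db=\alpha\beta$. This is the only obstruction we need.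

\begin{lemma}\label{lem:massey}
Let $A$ be a $1$-formal cdga with $A^0=\mathbf{k}$, and let $\alpha,\beta\in Z^1(A)$ with $\alpha\beta\in dA^1$. Then there is $b\in A^1$ with $db=\alpha\beta$ and $\alpha b\in dA^1$.
\end{lemma}

\begin{proof}
There are a $1$-minimal cdga $M$ and $1$-quasi-isomorphisms $\rho\colon M\to A$ and $\sigma\colon M\to(H^*(A),0)$. In all three cdgas the degree-$0$ part is $\mathbf{k}$, so $H^1=Z^1$, and $\rho$, $\sigma$ map $Z^1(M)$ bijectively onto $Z^1(A)$ and $H^1(A)$. Let $a,a'\in Z^1(M)$ be the preimages of $\alpha,\beta$ under $\rho$. Since $\rho(aa')$ is exact and $\rho$ is injective on $H^2$, there is $u\in M^1$ with $du=aa'$. Subtracting from $u$ the element of $Z^1(M)$ with the same image under $\sigma$, we may assume $\sigma(u)=0$. Now $d(au)=-a\,a\,a'=0$ and $\sigma(au)=0$, so $au$ is exact because $\sigma$ is injective on $H^2$. Take $b=\rho(u)$.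
\end{proof}

The model we use for varieties is defined over $\mathbb{C}$, while Definition~\ref{def:formal} is over $\mathbb{Q}$. The difference is immaterial.

\begin{proposition}\label{prop:descent}
A space $X$ as in Definition~\ref{def:formal} is $1$-formal over $\mathbb{Q}$ if and only if it is $1$-formal over $\mathbb{C}$.
\end{proposition}

If $M\to A$ is a $1$-minimal model over $\mathbb{Q}$, then $M\otimes\mathbb{C}\to A\otimes\mathbb{C}$ is one over $\mathbb{C}$; this gives the implication from $\mathbb{Q}$ to $\mathbb{C}$. The converse is proved in Section~\ref{sec:descent}; see also \cite{SW}. From now on cdgas are over $\mathbb{C}$.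

\section{The Gysin model and weights}\label{sec:gysin}

Let $X$ be a smooth projective variety of dimension $d$, let $D=\bigcup_iD_i$ be a simple normal crossings divisor with smooth irreducible components $D_1,\dots,D_r$, and let $Y=X\setminus D$. For $I\subset\{1,\dots,r\}$ put $D_I=\bigcap_{i\in I}D_i$, with $D_\emptyset=X$; it is smooth of codimension $|I|$, possibly disconnected or empty. Let $g_1,\dots,g_r$ be anticommuting symbols and put $g_I=g_{i_1}\cdots g_{i_p}$ for $I=\{i_1<\dots<i_p\}$. The \emph{Gysin model} is
\[
A=\bigoplus_I H^*(D_I)\,g_I ,
\]
where $H^q(D_I)g_I$ has \emph{degree} $q+|I|$ and \emph{weight} $q+2|I|$. For $a\in H^p(D_I)$ and $b\in H^q(D_J)$,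
\[
(a\,g_I)(b\,g_J)=(-1)^{q|I|}\,a|_{D_{I\cup J}}\,b|_{D_{I\cup J}}\;g_Ig_J ,
\]
where $g_Ig_J=\pm g_{I\cup J}$ if $I\cap J=\emptyset$ and $g_Ig_J=0$ otherwise. The differential is the signed sum of the Gysin maps $\iota_!\colon H^p(D_I)\to H^{p+2}(D_{I\setminus i})$:
\[
d(a\,g_I)=(-1)^p\sum_{j}(-1)^{j-1}\iota_!(a)\,g_{I\setminus i_j}.
\]
Product and differential preserve weight. One may think of $g_i$ as a $1$-form with a logarithmic pole of residue $1$ along $D_i$.

\begin{theorem}[Morgan \cite{Morgan}; see also Navarro Aznar \cite{NA}]\label{thm:morgan}
$(A,d)$ is a cdga with the same minimal model over $\mathbb{C}$ as $Y$.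
\end{theorem}

In particular $A$ has the same $1$-minimal model and the same cohomology algebra as $Y$. With Proposition~\ref{prop:descent} we get: \emph{$Y$ is $1$-formal if and only if the cdga $A$ is $1$-formal.}

Only low degrees matter. We have $A^0=\mathbb{C}$ and
\[
\begin{array}{ll}
A^1=H^1(X)\oplus\bigoplus_i\mathbb{C}g_i & \text{(weights } 1,2),\\[2pt]
A^2=H^2(X)\oplus\bigoplus_iH^1(D_i)g_i\oplus\bigoplus_{i<j}H^0(D_i\cap D_j)g_ig_j & \text{(weights } 2,3,4).
\end{array}
\]
Every computation below follows from the Leibniz rule and four rules: $d=0$ on $H^*(X)$; $dg_i=[D_i]\in H^2(X)$; $x\cdot g_i=x|_{D_i}g_i$ for $x\in H^*(X)$; and $g_ig_j=0$ if $D_i\cap D_j=\emptyset$. We shall also use two facts from topology.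

\begin{lemma}\label{lem:top}
\begin{enumerate}
\item[(a)] The map $H^1(X)\to H^1(Y)$ is injective, and $\ker\bigl(H^2(X)\to H^2(Y)\bigr)=\sum_i\mathbb{C}[D_i]=dA^1$.
\item[(b)] If $\varphi\colon Z\to Z'$ is a surjective morphism of smooth projective varieties, then $\varphi^*\colon H^*(Z')\to H^*(Z)$ is injective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lefschetz duality $H^j(X,Y)\cong H_{2d-j}(D)$. The space $D$ has real dimension $2d-2$, so $H_{2d-1}(D)=0$, and $H_{2d-2}(D)$ is spanned by the fundamental classes of the $D_i$. Use the exact sequence of the pair $(X,Y)$.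

(b) Let $h$ be a hyperplane class on $Z$ and $s=\dim Z-\dim Z'$. Then $\varphi_!(h^s)\in H^0(Z')$ is the degree $N>0$ of a general fiber, and $\varphi_!(\varphi^*x\cdot h^s)=Nx$ by the projection formula.
\end{proof}

To apply Lemma~\ref{lem:zigzag} we need a cdga with zero differential. The obvious candidate is the subalgebra generated by the closed elements of degree $1$; it has the right $H^1$, but it may contain nonzero exact elements in degree $2$. Weights confine this failure to one place.

\begin{lemma}\label{lem:weights}
Let $E$ be a cdga with a weight grading preserved by product and differential. Suppose $E^0=\mathbb{C}$, that $E^1=E^1_1\oplus E^1_2$ has weights $1$ and $2$, and that $dE^1_1=0$. If the span of the products $E^1_1\cdot E^1_1$ meets $dE^1$ only in $0$, then the subalgebra $B$ generated by $Z^1(E)$ has zero differential, and $B\to E$ is a $1$-quasi-isomorphism. In particular $E$ is $1$-formal.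
\end{lemma}

\begin{proof}
The Leibniz rule gives $d|_B=0$. Since $dE^0=0$, we have $H^1(B)=B^1=Z^1(E)=H^1(E)$. Since $d$ preserves weight, $Z^1(E)=E^1_1\oplus(Z^1(E)\cap E^1_2)$. So $B^2$ is the direct sum of its parts of weight $2,3,4$, and the part of weight $2$ is the span of $E^1_1\cdot E^1_1$. On the other hand $dE^1=dE^1_2$ has weight $2$. Hence $B^2\cap dE^1=0$, which says that $H^2(B)=B^2\to H^2(E)$ is injective. Lemma~\ref{lem:zigzag} gives the last claim.
\end{proof}

\begin{corollary}\label{cor:pure}
If the span of $H^1(X)\cdot H^1(X)$ in $H^2(X)$ meets $\sum_i\mathbb{C}[D_i]$ only in $0$, then $Y$ is $1$-formal. This holds if $Y$ is projective or $W_1H^1(Y)=0$.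
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:weights} to $E=A$. In the special cases $D=\emptyset$ or $H^1(X)=0$.
\end{proof}

\section{Curves and ruled surfaces}\label{sec:examples}

The remaining case is that of weight-one classes whose product is a nonzero combination of the $[D_i]$. Three examples show what can happen.

\begin{example}[Affine curves]\label{ex:curve}
Let $X$ be a projective curve and $D=\{p_1,\dots,p_r\}$ with $r\ge1$. Then $A^2=H^2(X)=\mathbb{C}\Phi$, with $\Phi$ the class of a point, $A^n=0$ for $n\ge3$, and $dg_i=\Phi$. If the genus is positive there are $\alpha,\beta\in H^1(X)$ with $\alpha\beta=\Phi=dg_1$, so Corollary~\ref{cor:pure} does not apply. Put $J=\mathbb{C}g_1\oplus\mathbb{C}\Phi$. It is a differential ideal, because $A^1g_1$ lies in the part of $A^2$ of weight at least $3$, which is zero. It is acyclic, so $A\to A/J$ induces an isomorphism on cohomology. Finally $(A/J)^2=0$, so $A/J$ has zero differential. By Lemma~\ref{lem:zigzag}, every non-compact curve is $1$-formal.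
\end{example}

\begin{example}[A non-formal surface]\label{ex:heis}
Let $L$ be a line bundle of degree $e\ne0$ on an elliptic curve $E$, and let $Y$ be the complement of the zero section in $L$. Compactify $L$ to a $\mathbb{P}^1$-bundle $\pi\colon X\to E$; then $D=D_0\sqcup D_\infty$ consists of two disjoint sections. Let $\Phi$ be the class of a fiber and choose $\alpha,\beta\in H^1(X)=\pi^*H^1(E)$ with $\alpha\beta=\Phi$. If $s$ is a nonzero meromorphic section of $L$, the function $v\mapsto v/s(\pi(v))$ has divisor $D_0-D_\infty-\pi^*\operatorname{div}(s)$, so
\[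
d(g_0-g_\infty)=[D_0]-[D_\infty]=e\,\Phi .
\]
The classes $[D_0]$ and $\Phi$ are independent, since $\Phi^2=0$ and $\Phi\cdot[D_0]=1$. As $e\neq0$, the classes $[D_0]$ and $[D_\infty]$ are independent too, so $Z^1(A)=H^1(X)$. Hence every $b$ with $db=\alpha\beta$ lies in $e^{-1}(g_0-g_\infty)+H^1(X)$, and the weight-$3$ part of $\alpha b$ is $e^{-1}(\alpha|_{D_0}g_0-\alpha|_{D_\infty}g_\infty)\ne0$. Since $dA^1$ has weight $2$, no $\alpha b$ is exact, and $Y$ is not $1$-formal by Lemma~\ref{lem:massey}.
\end{example}

\begin{example}[Removing a fiber]\label{ex:fiber}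
Keep $X$, and add a fiber $G\cong\mathbb{P}^1$ to the boundary, with generator $\gamma$. Now $A^1$ has basis $\alpha,\beta,g_0,g_\infty,\gamma$, and $\Phi$ has a second primitive, $d\gamma=\Phi$. It is better than the first: $\alpha\gamma=\beta\gamma=0$, because $\alpha$ and $\beta$ restrict to zero on $G$. Let $J$ be the ideal generated by $\gamma$ and $\Phi$. Then $J^1=\mathbb{C}\gamma$, and $J^2$ has basis $\Phi,\gamma g_0,\gamma g_\infty$. For $\eta=c_0g_0+c_\infty g_\infty$,
\[
d(\gamma\eta)=\Phi\eta-\gamma\,d\eta=c_0\Phi|_{D_0}\,g_0+c_\infty\Phi|_{D_\infty}\,g_\infty-(d\eta)|_G\,\gamma .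
\]
The three terms lie in different summands of $A^3$, and $\Phi|_{D_0}$, $\Phi|_{D_\infty}$ are point classes. So the closed elements of $J^2$ are the multiples of $\Phi=d\gamma$, and $H^1(J)=H^2(J)=0$. It follows that $A\to A/J$ is a $1$-quasi-isomorphism. In $A/J$ we have $\alpha\beta=0$, so Lemma~\ref{lem:weights} applies. The subalgebra $B$ is generated by $\alpha,\beta$ and $\varepsilon=g_0-g_\infty$, with $\alpha\beta=0$ and $\alpha\varepsilon,\beta\varepsilon$ independent. This is the cohomology ring of the product of a circle with a punctured torus, as it must be, since $L$ is topologically trivial over $E$ minus a point.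
\end{example}

The proof of Theorem~\ref{thm:main} follows Example~\ref{ex:fiber}. The one new feature is that the fiber at infinity may be reducible. Products of its components with one another then appear in $J^2$, and they are controlled by an intersection matrix.

\section{The intersection matrix of a fiber}\label{sec:zariski}

\begin{lemma}\label{lem:matrix}
Let $N=(N_{jl})$ be a real symmetric matrix with $N_{jl}\ge0$ for $j\ne l$. Suppose that the graph with an edge between $j\neq l$ when $N_{jl}>0$ is connected, and that $Nm=0$ for a vector $m$ with all $m_j>0$. Then $N$ is negative semidefinite with kernel $\mathbb{R}m$, and every proper principal submatrix of $N$ is negative definite.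
\end{lemma}

\begin{proof}
Write $x_j=m_jy_j$. By symmetry and the relation $\sum_{l\ne j}N_{jl}m_l=-N_{jj}m_j$,
\[
\sum_{j\ne l}N_{jl}m_jm_l(y_j-y_l)^2
=2\sum_jy_j^2m_j\sum_{l\ne j}N_{jl}m_l-2\sum_{j\ne l}N_{jl}x_jx_l
=-2\,x^TNx .
\]
So $x^TNx\le0$, with equality only if $y$ is constant along edges, that is, $x\in\mathbb{R}m$. A nonzero vector with a vanishing coordinate is not in $\mathbb{R}m$, so $x^TNx<0$ for it.
\end{proof}

The statements about kernels persist over $\mathbb{C}$, by taking real and imaginary parts: the complex kernel of $N$ is $\mathbb{C}m$, and proper principal submatrices are invertible.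

Let $X$ be smooth projective of dimension $d\ge2$ with hyperplane class $h$, and let $\bar f\colon X\to\bar C$ be a morphism with connected fibers onto a projective curve. Put $\Phi=\bar f^*[\mathrm{pt}]\in H^2(X)$, and for $x,y\in H^2(X)$ put $\langle x,y\rangle=\int_Xx\,y\,h^{d-2}$. A prime divisor is \emph{vertical} if $\bar f$ maps it to a point, and \emph{horizontal} if $\bar f$ maps it onto $\bar C$.

\begin{lemma}\label{lem:fiber}
\begin{enumerate}
\item[(a)] $\Phi\ne0$. For a smooth prime divisor $Z$, the class $\Phi|_Z$ is nonzero if $Z$ is horizontal and zero if $Z$ is vertical.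
\item[(b)] $\langle\Phi,[Z]\rangle=0$ for every vertical prime divisor $Z$.
\item[(c)] Let $p\in\bar C$ and write $\bar f^*(p)=\sum_jm_jE_j$ with distinct prime divisors $E_j$ and $m_j\ge1$. The matrix $N_{jl}=\langle[E_j],[E_l]\rangle$ and the vector $m$ satisfy the hypotheses of Lemma~\ref{lem:matrix}.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:top}(b) to $\bar f$ and, for $Z$ horizontal, to $\bar f|_Z$. If $Z$ is vertical, $\bar f|_Z$ factors through a point.

(b) $\Phi$ is the class of a fiber disjoint from $Z$, so $\Phi\cdot[Z]=0$.

(c) Let $j\ne l$. If $E_j\cap E_l=\emptyset$, then $N_{jl}=0$. Otherwise $E_l$ is locally defined by one equation that does not vanish identically on $E_j$, so $E_j\cap E_l$ has pure dimension $d-2$, and $[E_j][E_l]$ is a combination of its components with positive coefficients; $N_{jl}$ is the degree of this cycle, hence positive. So the graph of $N$ records which components meet, and it is connected because the fiber is. Finally $\sum_lN_{jl}m_l=\langle[E_j],\Phi\rangle=0$ by (b).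
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $d=\dim Y$. A non-compact curve is affine, so a projective variety maps to it only by constants; thus $Y$ is not compact. If $d=1$, Example~\ref{ex:curve} applies. Let $d\ge2$.

\subsection*{A fiber at infinity}

Let $\bar C$ be the smooth compactification of $C$, so that $W_1H^1(C)=H^1(\bar C)$. Take the closure of the graph of $f$ in $\bar Y\times\bar C$, for a projective closure $\bar Y$ of $Y$, and apply Hironaka's theorem. We obtain a smooth projective $X\supset Y$, with $D=X\setminus Y=\bigcup_iD_i$ a simple normal crossings divisor, and an extension $\bar f\colon X\to\bar C$ of $f$. It is surjective since $f$ is not constant. The hypothesis says that $\bar f^*\colon H^1(\bar C)\to H^1(X)$ is onto.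

Let $X\to C'\to\bar C$ be the Stein factorization: the first map has connected fibers, the second is finite, and $C'$ is normal, hence a smooth projective curve. The map $H^1(C')\to H^1(X)$ is onto because the composite from $H^1(\bar C)$ is. If $b\in C'$ lies over a point of $\bar C\setminus C$, its fiber does not meet $Y$. Replacing $\bar C$ by $C'$, we may assume:
\begin{enumerate}
\item[(i)] $\bar f$ has connected fibers;
\item[(ii)] $H^1(X)=\bar f^*H^1(\bar C)$;
\item[(iii)] $\bar f^{-1}(b)\subset D$ for some $b\in\bar C$.
\end{enumerate}
We use the notation of Section~\ref{sec:zariski}, and $A$ is the Gysin model of $(X,D)$. By (ii),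
\begin{equation}\label{eq:products}
\alpha\beta\in\bar f^*H^2(\bar C)=\mathbb{C}\Phi\qquad\text{for all }\alpha,\beta\in H^1(X).
\end{equation}
So $\Phi$ is the only class that can violate the hypothesis of Lemma~\ref{lem:weights}, and by (iii) it is a combination of the $[D_i]$. We want to set $\Phi=0$ without changing the $1$-minimal model, and for this we must kill it together with a primitive $b$ of weight $2$. Not every primitive will do. For $\alpha\in H^1(X)$ the element $\alpha b$ is closed, since $\alpha\Phi\in\bar f^*H^3(\bar C)=0$. It has weight $3$, so it is not exact unless it is zero, and it lies in the ideal generated by $b$. We therefore need a primitive annihilated by $H^1(X)$. In Example~\ref{ex:heis} there is none; here the fiber over $b$ supplies one.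

Let $K=\{k:\bar f(D_k)=b\}$. The fiber $\bar f^{-1}(b)$ is a divisor contained in $D$, so its components are the $D_k$ with $k\in K$, and $\bar f^*(b)=\sum_{k\in K}m_kD_k$ with $m_k\ge1$. Put
\[
\gamma=\sum_{k\in K}m_kg_k\in A^1 .
\]
Then $d\gamma=\sum_km_k[D_k]=\Phi$. By (ii), every $\alpha\in H^1(X)$ restricts to zero on each $D_k$, $k\in K$, since $\bar f(D_k)$ is a point. Hence
\begin{equation}\label{eq:alphagamma}
\alpha\gamma=\sum_{k\in K}m_k\,\alpha|_{D_k}\,g_k=0\qquad\text{for all }\alpha\in H^1(X).
\end{equation}

\subsection*{Dividing by $\gamma$}

Let $J=A\gamma+A\Phi$. It is a differential ideal, and it is graded by weight because $\gamma$ and $\Phi$ have weight $2$.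

\begin{lemma}\label{lem:ideal}
$H^0(J)=H^1(J)=H^2(J)=0$.
\end{lemma}

\begin{proof}
We have $J^0=0$ and $J^1=\mathbb{C}\gamma$, and $d\gamma=\Phi\ne0$ by Lemma~\ref{lem:fiber}(a). So $H^0(J)=H^1(J)=0$. By \eqref{eq:alphagamma}, every element of $J^2=\mathbb{C}\Phi+A^1\gamma$ has the form $c\Phi+\gamma\eta$ with $\eta=\sum_ic_ig_i$. Suppose it is closed. We show that $\gamma\eta=0$; then the closed elements of $J^2$ form $\mathbb{C}\Phi=dJ^1$, and $H^2(J)=0$.

Since $d\Phi=0$,
\begin{equation}\label{eq:closed}
0=d(\gamma\eta)=\Phi\eta-\gamma\,d\eta=\sum_ic_i\,\Phi|_{D_i}\,g_i-\sum_{k\in K}m_k\,(d\eta)|_{D_k}\,g_k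
\quad\text{in }\bigoplus_iH^2(D_i)g_i .
\end{equation}
The components of $D$ are of three kinds: horizontal, vertical with index in $K$, and vertical with index outside $K$. Those of the third kind lie in other fibers, so they are disjoint from every $D_k$, $k\in K$.

Let $D_i$ be horizontal. Then $i\notin K$, and the component of \eqref{eq:closed} in $H^2(D_i)g_i$ is $c_i\Phi|_{D_i}$. Since $\Phi|_{D_i}\ne0$, we get $c_i=0$.

Let $k\in K$. Then $\Phi|_{D_k}=0$, and the component in $H^2(D_k)g_k$ gives $\sum_ic_i[D_i]|_{D_k}=0$. Horizontal components do not contribute because $c_i=0$, and components of the third kind do not because $[D_i]|_{D_k}=0$. Multiplying by $h^{d-2}$ and integrating over $D_k$, we find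
\[
\sum_{i\in K}\langle[D_k],[D_i]\rangle\,c_i=0\qquad\text{for all }k\in K .
\]
By Lemmas~\ref{lem:fiber}(c) and~\ref{lem:matrix}, there is $\lambda\in\mathbb{C}$ with $c_i=\lambda m_i$ for all $i\in K$.

Thus $\eta=\lambda\gamma+\sum'c_ig_i$, where $\sum'$ runs over the components of the third kind. Now $\gamma^2=0$, and $g_kg_i=0$ for $k\in K$ and $D_i$ of the third kind. Hence $\gamma\eta=0$.
\end{proof}

This lemma is where obstructions of mixed weight disappear. Suppose $\alpha\beta=\Phi$ with $\alpha,\beta\in H^1(X)$, and let $\varepsilon\in Z^1(A)$ have weight $2$ and $\beta\varepsilon=0$. Then $\gamma\varepsilon$ represents a value of $\langle\alpha,\beta,\varepsilon\rangle$; it is a closed element of the form treated in the proof, so it is zero.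

\subsection*{Conclusion}

The long exact sequence of $0\to J\to A\to A/J\to0$ and Lemma~\ref{lem:ideal} show that $A\to A/J$ is an isomorphism on $H^0$ and $H^1$ and injective on $H^2$. The quotient $E=A/J$ is graded by weight, $E^0=\mathbb{C}$, and $E^1$ has weights $1$ and $2$, with $E^1_1=H^1(X)$ closed. By \eqref{eq:products}, $E^1_1\cdot E^1_1=0$. Lemma~\ref{lem:weights} gives $1$-quasi-isomorphisms
\[
A\longrightarrow A/J\longleftarrow(B,0).
\]
By Lemma~\ref{lem:zigzag} the cdga $A$ is $1$-formal, so $Y$ is $1$-formal by Theorem~\ref{thm:morgan} and Proposition~\ref{prop:descent}. This proves Theorem~\ref{thm:main}.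

\begin{remark}\label{rem:hyp}
Non-compactness of $C$ produces $\gamma$; Example~\ref{ex:heis} satisfies every other hypothesis, with $f=\pi|_Y$. The condition on $W_1$ is used in \eqref{eq:products} and \eqref{eq:alphagamma}. It cannot be dropped: if $Y$ is the surface of Example~\ref{ex:heis}, then $Y\times\mathbb{A}^1$ projects onto the non-compact curve $\mathbb{A}^1$ and is homotopy equivalent to $Y$.
\end{remark}

\section{Milnor fibers, nets and the Hessian arrangement}\label{sec:milnor}

Let $\mathcal{A}$ be a central arrangement of $n$ planes in $\mathbb{C}^3$, with $Q$, $F$, $U$ as in the introduction.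

\begin{lemma}\label{lem:connected}
$F$ is smooth and connected.
\end{lemma}

\begin{proof}
Euler's identity $\sum z_i\partial_iQ=nQ$ shows that $dQ\ne0$ on $F$. The projection $F\to U$ is a covering of a connected space, and $\mu_n$ acts simply transitively on its fibers, since the points of $F$ over $[z]$ are the $\lambda z$ with $\lambda^nQ(z)=1$. So it suffices to join some $w\in F$ to $e^{-2\pi i/n}w$ inside $F$. Choose $H\in\mathcal{A}$, a point $p\in H$ on no other plane, and $v\notin H$. For small $\epsilon>0$ the loop $z(\theta)=p+\epsilon e^{i\theta}v$, $0\le\theta\le2\pi$, avoids all planes, and $Q(z(\theta))$ winds once around $0$. For a continuous branch of the root, $Q(z(\theta))^{-1/n}z(\theta)$ is the required path.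
\end{proof}

To apply Theorem~\ref{thm:main} we need a map from $F$ to an affine curve of large genus. It exists when $Q$ is a product of members of a pencil.

\begin{proposition}\label{prop:pencil}
Suppose $Q=P(Q_1,Q_2)$, where $Q_1,Q_2$ are linearly independent homogeneous polynomials of the same degree and $P$ is a binary form of degree $k\ge3$ with $k$ pairwise non-proportional linear factors. Then $\dim W_1(F)\ge(k-1)(k-2)$, and if equality holds, $F$ is $1$-formal.
\end{proposition}

\begin{proof}
Let $\bar C=\{P(s,t)=u^k\}\subset\mathbb{P}^2$. At a singular point $u=0$ and $P_s=P_t=0$. If $(s,t)\ne(0,0)$, then $P(s,t)=0$ by Euler's identity, so exactly one linear factor vanishes at $(s,t)$, and then $dP\neq0$ there. So $s=t=u=0$, which is excluded. Thus $\bar C$ is smooth, hence irreducible by B\'ezout's theorem, of genus $(k-1)(k-2)/2$. The curve $C=\{P(s,t)=1\}$ is $\bar C$ minus the $k$ points with $u=0$. It is connected and non-compact, and $\dim W_1H^1(C)=\dim H^1(\bar C)=(k-1)(k-2)$.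

Define $f\colon F\to C$ by $f(z)=(Q_1(z),Q_2(z))$. If $f$ were constant with value $(s_0,t_0)\ne(0,0)$, the homogeneous polynomial $t_0Q_1-s_0Q_2$ would vanish on $F$, hence on the dense set $\mathbb{C}^*\cdot F=\{Q\ne0\}$, contradicting independence. As in Section~\ref{sec:proof}, $f$ extends to a surjection $\bar f\colon X\to\bar C$ from a smooth projective compactification of $F$ with simple normal crossings boundary. By Lemma~\ref{lem:top}(b), $\bar f^*\colon H^1(\bar C)\to H^1(X)=W_1(F)$ is injective. This gives the inequality. In case of equality $W_1(F)=f^*W_1H^1(C)$, and Theorem~\ref{thm:main} applies.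
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hessian}]
We have $\prod_{j=0}^2(s-3\omega^jt)=s^3-27t^3$. So, for a nonzero constant $c$ depending on the choice of the forms $\alpha_H$,
\[
Q=P(f_1,f_2),\qquad P(s,t)=c\,t\,(s^3-27t^3),
\]
and $P$ has four pairwise non-proportional linear factors. The cubics $f_1,f_2$ are linearly independent. Here $k=4$, the curve $\bar C$ is a smooth plane quartic, of genus $3$, and $(k-1)(k-2)=6$. By \eqref{eq:W1} and \eqref{eq:delta}, $\dim W_1(F)=6$. Proposition~\ref{prop:pencil} shows that $F$ is $1$-formal.
\end{proof}

\begin{remark}\label{rem:check}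
The curve accounts for the factor $[(t+1)(t^2+1)]^2$ in \eqref{eq:delta}. Since $f_1,f_2$ are cubics, $f\circ h=\sigma\circ f$ with $\sigma(s,t)=(is,it)$. The map $\sigma$ generates a free action of $\mu_4$ on $C$ with quotient $\mathbb{P}^1$ minus $4$ points, of Euler characteristic $-2$. Each nontrivial eigenspace of $\sigma^*$ on $H^1(C)$ is $H^1$ of a nontrivial rank-one local system on the quotient, for which $H^0=H^2=0$; so it has dimension $2$. The subspace $H^1(\bar C)$ has dimension $6$, and its invariants are $H^1(\mathbb{P}^1)=0$, so it is the sum of the eigenspaces for $-1,i,-i$.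
\end{remark}

\begin{remark}\label{rem:inclusion}
Only the inclusion $W_1(F)\subset H^1(F)_{\ne1}$ in \eqref{eq:W1} is needed in this section, and it is quickly seen. The automorphism $h^*$ has finite order and preserves $W_1(F)$, so it suffices to show that $W_1(F)$ has no invariants. The invariants of $H^1(F)$ form the image of $H^1(U)$, and by strictness of morphisms of mixed Hodge structures this image meets $W_1(F)$ in the image of $W_1H^1(U)$. The latter is $H^1$ of a blow-up of $\mathbb{P}^2$ at points, which is zero.
\end{remark}

The combinatorial source of such pencils is the following. For a line arrangement in $\mathbb{P}^2$ and $k\ge3$, a \emph{$(k,d)$-net} is a partition of the lines into $k$ classes $\mathcal{A}_1,\dots,\mathcal{A}_k$ of $d$ lines each, together with a set $\mathcal{X}$ of points, such that any two lines from different classes meet at a point of $\mathcal{X}$, and through each point of $\mathcal{X}$ passes exactly one line from each class. A \emph{$k$-net} is a $(k,d)$-net for some $d$. For $d=1$ it consists of $k$ lines through a point.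

\begin{corollary}\label{cor:nets}
Suppose a central arrangement $\mathcal{A}$ in $\mathbb{C}^3$ supports a $k$-net. Then $\dim H^1(F;\mathbb{C})_{\ne1}\ge(k-1)(k-2)$. If equality holds, $F(\mathcal{A})$ is $1$-formal.
\end{corollary}

\begin{proof}
Put $Q_i=\prod_{H\in\mathcal{A}_i}\alpha_H$. These products lie in a pencil \cite{FY}; for nets the argument is short, and we give it. Let $\ell\in\mathcal{A}_1$ and $i\ge2$. The $d$ lines of $\mathcal{A}_i$ meet $\ell$ at points of $\mathcal{X}$; these points are distinct and exhaust $\mathcal{X}\cap\ell$, because each point of $\mathcal{X}$ is on exactly one line of $\mathcal{A}_i$. So $\ell$ contains exactly $d$ points of $\mathcal{X}$, and they are the zeros of both $Q_i|_\ell$ and $Q_2|_\ell$. Fix $\ell$. Then $Q_i-cQ_2=\alpha_\ell R$ for a constant $c$ and a form $R$ of degree $d-1$. Any other $\ell'\in\mathcal{A}_1$ contains $d$ points of $\mathcal{X}$, none on $\ell$, at which $Q_i$ and $Q_2$ vanish; so $R$ vanishes at $d$ points of $\ell'$, hence on $\ell'$. Therefore $Q_1$ divides $Q_i-cQ_2$, and $Q_i=c'Q_1+cQ_2$ by degree.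

Thus $Q_i=L_i(Q_1,Q_2)$ for linear forms $L_i$, $1\le i\le k$. They are pairwise non-proportional since the $Q_i$ are, and $Q=P(Q_1,Q_2)$ with $P=\prod_iL_i$. Apply Proposition~\ref{prop:pencil} and \eqref{eq:W1}.
\end{proof}

The Hessian arrangement, with its $(4,3)$-net, is a case of equality.

\section{When $W_1$ comes from one curve}\label{sec:class}

Examples~\ref{ex:heis} and~\ref{ex:fiber} differ only by a fiber at infinity. The next theorem shows that this dichotomy is general: when the class of a fiber dies in $H^2(Y)$, a missing fiber is necessary as well as sufficient.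

\begin{theorem}\label{thm:class}
Let $Y$ be a smooth connected quasi-projective variety with $\dim Y\ge2$, and let $X\supset Y$ be a smooth projective compactification with simple normal crossings boundary $D$. Let $\bar f\colon X\to\bar C$ be a morphism with connected fibers onto a smooth projective curve of genus $g\ge1$ with $H^1(X)=\bar f^*H^1(\bar C)$; that is, $W_1H^1(Y)=f^*H^1(\bar C)$, where $f=\bar f|_Y$. Then $Y$ is $1$-formal if and only if $f(Y)\ne\bar C$ or $f^*\colon H^2(\bar C;\mathbb{C})\to H^2(Y;\mathbb{C})$ is injective.
\end{theorem}

\begin{proof}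
Let $A$ be the Gysin model and $\Phi=\bar f^*[\mathrm{pt}]$. By Lemma~\ref{lem:top}(a), $f^*$ is injective on $H^2(\bar C)=\mathbb{C}[\mathrm{pt}]$ if and only if $\Phi\notin dA^1$, and otherwise it is zero.

If $b\notin f(Y)$, then $f$ is a non-constant map to $C=\bar C\setminus\{b\}$, and $W_1H^1(C)=H^1(\bar C)$, so Theorem~\ref{thm:main} applies. If $\Phi\notin dA^1$, then Corollary~\ref{cor:pure} applies, because $H^1(X)\cdot H^1(X)\subset\mathbb{C}\Phi$.

Conversely, suppose that $f(Y)=\bar C$, that $\Phi\in dA^1$, and that $Y$, hence $A$, is $1$-formal. We use $1$-formality to show that $\Phi$ is a combination of vertical components of $D$, and then the intersection matrices to show that this is impossible.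

Since $g\ge1$, Poincar\'e duality on $\bar C$ gives $\alpha_0,\beta_0\in H^1(\bar C)$ with $\alpha_0\beta_0=[\mathrm{pt}]$. Their pullbacks satisfy $\alpha\beta=\Phi\in dA^1$. By Lemma~\ref{lem:massey} there is $b=b_1+\sum_ic_ig_i$, with $b_1\in H^1(X)$, such that $db=\sum_ic_i[D_i]=\Phi$ and $\alpha b\in dA^1$. As $dA^1$ has weight $2$, the weight-$3$ part $\sum_ic_i\,\alpha|_{D_i}\,g_i$ of $\alpha b$ vanishes. If $D_i$ is horizontal, then $\alpha|_{D_i}=(\bar f|_{D_i})^*\alpha_0\ne0$ by Lemma~\ref{lem:top}(b), so $c_i=0$. Hence
\[
\Phi=\sum_{D_i\ \mathrm{vertical}}c_i[D_i].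
\]
Fix $p\in\bar C$ such that $K_p=\{i:\bar f(D_i)=p\}$ is not empty. For $k\in K_p$, pair the equation with $[D_k]$. The left side gives $0$ by Lemma~\ref{lem:fiber}(b), and components in other fibers are disjoint from $D_k$. So $\sum_{i\in K_p}\langle[D_k],[D_i]\rangle c_i=0$ for all $k\in K_p$. The matrix of this system is a principal submatrix of the matrix $N$ of Lemma~\ref{lem:fiber}(c). It is proper: $p\in f(Y)$, so some component of the fiber is not contained in $D$. By Lemma~\ref{lem:matrix} it is invertible, so $c_i=0$ for $i\in K_p$. As $p$ was arbitrary, $\Phi=0$, contradicting Lemma~\ref{lem:fiber}(a).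
\end{proof}

\begin{remark}\label{rem:class}
Both $g\ge1$ and the connectedness of the fibers are needed for the necessity of the condition. For $g=0$, the map $\mathbb{C}^2\setminus\{0\}\to\mathbb{P}^1$ is surjective and $H^2(Y)=0$, but $Y$ is simply connected, hence $1$-formal. For disconnected fibers, let $E'\to E$ be an isogeny of degree $2$ of elliptic curves and $Y=(E'\setminus\{b'\})\times\mathbb{A}^1\subset E'\times\mathbb{P}^1$. Then $H^1(X)$ is pulled back from $E$, the map $Y\to E$ is onto and $H^2(Y)=0$, but $Y$ is homotopy equivalent to an affine curve.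
\end{remark}

When the cup product vanishes on $W_1H^1(Y)$, the curve need not be given: Hodge theory produces it. We recall two facts about a smooth projective variety $X$ with $q=\dim H^0(X,\Omega^1_X)$. The \emph{Albanese map} is a morphism from $X$ to an abelian variety of dimension $q$ inducing an isomorphism on $H^1$. The \emph{Castelnuovo--de Franchis theorem} states that if $V\subset H^0(X,\Omega^1_X)$ has dimension at least $2$ and $\omega\wedge\omega'=0$ for all $\omega,\omega'\in V$, then there is a morphism $\bar f\colon X\to\bar C$ with connected fibers onto a smooth projective curve such that $V\subset\bar f^*H^0(\bar C,\Omega^1_{\bar C})$.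

\begin{theorem}\label{thm:iso}
Let $Y$ be a smooth connected quasi-projective variety with $\dim Y\ge2$, $W_1H^1(Y)\ne0$, and $W_1H^1(Y)\cup W_1H^1(Y)=0$ in $H^2(Y;\mathbb{C})$. Then $Y$ is $1$-formal if and only if there is a morphism $f\colon Y\to C$ to a smooth non-compact curve with $W_1H^1(Y)=f^*W_1H^1(C)$.
\end{theorem}

\begin{proof}
Such an $f$ is not constant, because $W_1H^1(Y)\ne0$. So one direction is Theorem~\ref{thm:main}.

Conversely, let $Y$ be $1$-formal, and let $X\supset Y$ be a smooth projective compactification with simple normal crossings boundary $\bigcup D_i$. Then $2q=\dim H^1(X)>0$. We first find $\bar f\colon X\to\bar C$ with connected fibers and $H^1(X)=\bar f^*H^1(\bar C)$.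

Suppose $q=1$. The Albanese map $X\to E$ goes to an elliptic curve and is an isomorphism on $H^1$, so it is not constant. In its Stein factorization $X\to\bar C\to E$ the first map has connected fibers, and $H^1(\bar C)\to H^1(X)$ is onto.

Suppose $q\ge2$, and let $\omega,\omega'$ be holomorphic $1$-forms on $X$. By hypothesis the class of $\omega\wedge\omega'$ restricts to zero on $Y$, so it lies in $\sum_i\mathbb{C}[D_i]\subset H^{1,1}(X)$ by Lemma~\ref{lem:top}(a). It also lies in $H^{2,0}(X)$, so it is zero, and then the form $\omega\wedge\omega'$ is zero because $H^0(X,\Omega^2_X)\to H^2(X)$ is injective. The Castelnuovo--de Franchis theorem, with $V=H^0(X,\Omega^1_X)$, gives $\bar f$ with $H^{1,0}(X)=\bar f^*H^{1,0}(\bar C)$. Conjugating, $H^{0,1}(X)=\bar f^*H^{0,1}(\bar C)$, so $H^1(X)=\bar f^*H^1(\bar C)$.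

In both cases $\bar C$ has genus at least $1$, since $H^1(X)\ne0$. So the point class of $\bar C$ is a product of two classes in $H^1(\bar C)$, and its pullback to $Y$ lies in $W_1H^1(Y)\cup W_1H^1(Y)=0$. By Theorem~\ref{thm:class}, $\bar f(Y)\ne\bar C$. Take $C=\bar C\setminus\{b\}$ with $b\notin\bar f(Y)$.
\end{proof}

The vanishing of the cup product is needed here: a product of two elliptic curves is $1$-formal by Corollary~\ref{cor:pure}, has $W_1H^1\ne0$, and maps to non-compact curves only by constants.

\section{Descent from $\mathbb{C}$ to $\mathbb{Q}$}\label{sec:descent}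

It remains to prove that $1$-formality over $\mathbb{C}$ implies $1$-formality over $\mathbb{Q}$. We use the Lie-theoretic form of Definition~\ref{def:formal}. If $M=\Lambda V$ is the $1$-minimal model of $X$, each $V_j$ is finite-dimensional, and the transpose of $d\colon V_j\to\Lambda^2V_j$ makes $V_j^*$ a nilpotent Lie algebra. The Malcev Lie algebra of $\pi_1(X)$ is $\mathfrak{m}=\varprojlim V_j^*$, filtered by $F_n=\ker(\mathfrak{m}\to V_{n-1}^*)$, with $F_1=\mathfrak{m}$. We use that $[F_i,F_j]\subset F_{i+j}$, that $\mathfrak{m}_k=\mathfrak{m}/F_k$ is finite-dimensional, and that $\mathfrak{m}=\varprojlim\mathfrak{m}_k$. Put $\mathfrak{g}=\bigoplus_n\mathfrak{g}_n$ with $\mathfrak{g}_n=F_n/F_{n+1}$, and $\mathfrak{m}_{\mathbb{C}}=\varprojlim(\mathfrak{m}_k\otimes\mathbb{C})$.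

The same duality applies over $\mathbb{C}$. The Lie algebra dual to $M\otimes\mathbb{C}$ is $\mathfrak{m}_{\mathbb{C}}$. The one dual to the $1$-minimal model of $(H^*(X;\mathbb{C}),0)$ is the completion $\widehat{\mathfrak{q}}$ of the quadratic Lie algebra $\mathfrak{q}$ generated by $H_1(X;\mathbb{C})$, with relations the image of the transpose of the cup product. An isomorphism of $1$-minimal cdgas preserves the subspaces $V_j$. So $1$-formality over $\mathbb{C}$ gives a filtered isomorphism $\varphi\colon\mathfrak{m}_{\mathbb{C}}\to\widehat{\mathfrak{q}}$. We must show that $\mathfrak{g}$ is quadratic and that $\mathfrak{m}\cong\widehat{\mathfrak{g}}$ over $\mathbb{Q}$.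

\subsection*{The graded Lie algebra is quadratic}

Passing to associated graded objects, $\varphi$ gives $\mathfrak{g}\otimes\mathbb{C}\cong\mathfrak{q}$. Let $L$ be the free Lie algebra over $\mathbb{Q}$ on $\mathfrak{g}_1$, let $I$ be the kernel of $L\to\mathfrak{g}$, and let $I'\subset I$ be the ideal generated by the degree-$2$ part $I_2$. Since $\mathfrak{q}$ is quadratic, $L\otimes\mathbb{C}\to\mathfrak{q}$ is onto, and its kernel $I\otimes\mathbb{C}$ is generated by $I_2\otimes\mathbb{C}$. Thus $L\to\mathfrak{g}$ becomes onto, and $I'\subset I$ becomes an equality, after tensoring with $\mathbb{C}$. Both statements then hold over $\mathbb{Q}$, and $\mathfrak{g}=L/I'$ is quadratic.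

\subsection*{Splitting the filtration}

Being an isomorphism of Lie algebras is a nonlinear condition, so a complex solution does not at once yield a rational one. A grading, however, is encoded by its degree derivation, and being a derivation is a linear condition. Let $T_k$ be the set of $\mathbb{Q}$-linear maps $\delta\colon\mathfrak{m}_k\to\mathfrak{m}_k$ with
\[
\delta[x,y]=[\delta x,y]+[x,\delta y],\qquad(\delta-n)F_n\subset F_{n+1}\quad(n\ge1),
\]
where $F_n$ also denotes the induced filtration of $\mathfrak{m}_k$. This is an inhomogeneous linear system with rational coefficients. It has a complex solution: transport by $\varphi$ the derivation of $\mathfrak{q}/\mathfrak{q}_{\ge k}$ that is multiplication by $n$ in degree $n$. Hence it has a rational solution, and $T_k$ is a nonempty finite-dimensional affine space over $\mathbb{Q}$.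

Each $\delta\in T_l$ preserves the filtration, so for $l\ge k$ there is an affine map $T_l\to T_k$. For fixed $k$ the images form a decreasing chain of nonempty affine subspaces of $T_k$, which stabilizes at some $T_k^\infty\ne\emptyset$. For $l$ large, $T_{k+1}^\infty$ and $T_k^\infty$ are both images of $T_l$, so $T_{k+1}^\infty\to T_k^\infty$ is onto. We can therefore choose a compatible sequence $\delta_k\in T_k$.

Fix $k$ and write $\delta=\delta_k$. The product $(\delta-n)(\delta-n-1)\cdots(\delta-k+1)$ maps $F_n$ into $F_k=0$. So $\delta$ is diagonalizable on $F_n$ with eigenvalues in $\{n,\dots,k-1\}$. Let $S_n\subset\mathfrak{m}_k$ be the $n$-eigenspace. Then $S_n\subset F_n$: if $v\in S_n$ lies in $F_j$ with $j<n$, then $(n-j)v=(\delta-j)v\in F_{j+1}$, and we induct on $j$. Also $S_n\cap F_{n+1}=0$, and the eigenvectors in $F_n$ with eigenvalue other than $n$ lie in $F_{n+1}$. Hence $F_n=S_n\oplus F_{n+1}$, and $S_n\to\mathfrak{g}_n$ is bijective for $n<k$. Since $\delta$ is a derivation, $[S_i,S_j]\subset S_{i+j}$. The maps $S_n\to\mathfrak{g}_n$ thus assemble to a filtered isomorphism of Lie algebras $\mathfrak{m}_k\to\mathfrak{g}/\mathfrak{g}_{\ge k}$.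 The projections $\mathfrak{m}_{k+1}\to\mathfrak{m}_k$ intertwine $\delta_{k+1}$ and $\delta_k$, so they respect eigenspaces, and these isomorphisms are compatible. In the limit $\mathfrak{m}\cong\widehat{\mathfrak{g}}$ as filtered Lie algebras over $\mathbb{Q}$. This completes the proof of Proposition~\ref{prop:descent}.

\begin{thebibliography}{9}

\bibitem{FY}
Falk and Yuzvinsky, Compositio Math. 143 (2007).

\bibitem{Morgan}
Morgan, \emph{The algebraic topology of smooth algebraic varieties}, Publ. IHES 48 (1978); correction in Publ. IHES 64 (1986).

\bibitem{NA}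
Navarro Aznar, Invent. Math. 90 (1987).

\bibitem{Suciu}
Alexander I. Suciu, \emph{Hyperplane arrangements with non-formal Milnor fibers}, arXiv:2603.07301 (2026).

\bibitem{SW}
Suciu and Wang, \emph{Formality properties of finitely generated groups and Lie algebras}, Forum Math. 31 (2019).

\end{thebibliography}
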